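\title{Invariant Crofton distributions in indefinite signature}

\begin{abstract}
Let $\mathbb R^{p,q}$ be $\mathbb R^n$ with a nondegenerate quadratic form of signature $(p,q)$. We prove that the space of generalized measures on the Grassmannian of affine $(n-k)$-planes that are invariant under $\mathrm O(p,q)$ and under translations has dimension $\min(p,q,k,n-k)+1$, the number of open $\mathrm O(p,q)$-orbits on $\mathrm{Gr}_k(\mathbb R^{p,q})$. The same count holds for invariant generalized sections of every complex power of the density bundle. We also determine how many invariant Crofton distributions are supported on subspaces with a radical of dimension at least $r$, and which invariant sections over the open orbits extend. The proof reduces the question to $\mathrm{GL}_k$-equivariant generalized functions on an open set of symmetric matrices and shows that each family of singular solutions supported on a stratum of degenerate matrices is compensated exactly by obstructions to extending solutions across that stratum.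
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
Let $V=\mathbb R^{p,q}$ be $\mathbb R^n$, $n=p+q$, with a nondegenerate quadratic form $Q$ of signature $(p,q)$, and let $\mathrm O(p,q)$ be its symmetry group. For $G\subset\mathrm{GL}(V)$ let $\overline G$ be the group generated by $G$ and the translations of $V$. Fix $0\le k\le n$ and let $\mathrm{AGr}_{n-k}(V)$ be the manifold of affine subspaces of dimension $n-k$. A Crofton formula for a $k$-homogeneous (generalized) valuation has the form
\[
\mathrm{Cr}(\mu)(K)=\int_{\mathrm{AGr}_{n-k}(V)}\chi(K\cap E)\,d\mu(E),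
\]
where $\chi$ is the Euler characteristic and $\mu$ is a translation-invariant generalized measure, that is, a translation-invariant continuous linear functional on $C_c^\infty(\mathrm{AGr}_{n-k}(V))$. For convex $K$ the integrand is $1$ or $0$ according to whether $E$ meets $K$, so $\mathrm{Cr}(\mu)(K)$ measures the set of planes that meet $K$. For instance, on the lines $\{x_1\cos\omega+x_2\sin\omega=t\}$ of the Euclidean plane take $d\mu=dt\,d\omega$, $0\le\omega<\pi$; a horizontal segment of length $L$ receives $\int_0^\pi L|\cos\omega|\,d\omega=2L$. This paper is about the measures $\mu$ themselves, and no property of valuations is used.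

A translation-invariant generalized measure is a generalized section of a line bundle over the linear Grassmannian $\mathrm{Gr}_{n-k}(V)$, which the orthogonal complement $E\mapsto F=E^\perp$ identifies with $\mathrm{Gr}_k(V)$. These sections are called \emph{Crofton distributions} on $\mathrm{Gr}_k(V)$. We ask for the dimension of the space
\[
\mathcal M^{-\infty}\bigl(\mathrm{AGr}_{n-k}(\mathbb R^{p,q})\bigr)^{\overline{\mathrm O(p,q)}}
\]
of $\mathrm O(p,q)$-invariant ones. If $Q$ is definite, the group acts transitively on $\mathrm{Gr}_k(V)$ and the dimension is $1$. If $Q$ is indefinite, the orbits are distinguished by the signature of $Q|_F$ and the dimension of the radical $\operatorname{rad}(Q|_F)=F\cap F^\perp$. The open orbits consist of the nondegenerate $F$, and there are $N+1$ of them, where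
\[
N=\min(p,q,k,n-k).
\]
Each open orbit carries, up to a scalar, exactly one invariant section, namely $|\det Q|_F|^{-(n+1)/2}$. This suggests the answer $N+1$, but two things can go wrong. Near a subspace with one-dimensional radical, $\det Q|_F$ vanishes to first order along a hypersurface, like a coordinate $x$, and $|x|^{-(n+1)/2}$ is not integrable; an invariant section over an open orbit need not extend invariantly across the degenerate subspaces. Conversely, there can be invariant sections supported entirely on degenerate subspaces. The first effect lowers the count and the second raises it.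

It is known that the space is finite-dimensional, that its dimension is at least $N+1$, and that equality holds for $(p,q)=(2m,2)$ and for $\min(p,q)\le1$. The conjecture that equality holds for all $p,q,k$ comes from \cite{Faifman}. We prove it, without using the results just listed.

\subsection{Results}
We describe sections through frames. Let $\mathrm{St}$ be the set of real $n\times k$ matrices of rank $k$; the columns of $M\in\mathrm{St}$ form a frame of a subspace $F\in\mathrm{Gr}_k(V)$. For $\lambda\in\mathbb C$, an element of the line $\mathrm{Dens}(F^*)^\lambda$ is a function $\varphi$ on the frames of $F$ with $\varphi(Mg)=|\det g|^{-\lambda}\varphi(M)$ for $g\in\mathrm{GL}_k(\mathbb R)$. Crofton distributions are the generalized sections of the bundle with $\lambda=n+1$ (Lemma~\ref{lem:bundle}).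

Write $Q$ also for the Gram matrix of the form, and put $\alpha=\max(0,k-q)$, $\beta=\max(0,k-p)$. We number the open orbits consecutively by signature: on the $i$-th one, $0\le i\le N$, the form $Q|_F$ has signature $(\alpha+i,b_i)$ with $b_i=\beta+N-i$. For $\operatorname{Re}s>0$ let $|\det Q|_F|_i^s$ be the function on $\mathrm{St}$ that equals $|\det(M^TQM)|^s$ on frames of subspaces in the $i$-th open orbit and $0$ elsewhere. It is an invariant continuous section of $\mathrm{Dens}(F^*)^{-2s}$, and as a generalized function on $\mathrm{St}$ it continues meromorphically to all $s\in\mathbb C$ (Section~\ref{sec:families}).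

\begin{theorem}\label{thm:A}
For all $p,q$ and $0\le k\le n=p+q$,
\[
\dim\mathcal M^{-\infty}\bigl(\mathrm{AGr}_{n-k}(\mathbb R^{p,q})\bigr)^{\overline{\mathrm O(p,q)}}=\min(p,q,k,n-k)+1 .
\]
\end{theorem}

The exponent $n+1$ plays no special role in the count.

\begin{theorem}\label{thm:B}
For every $\lambda\in\mathbb C$, the space of $\mathrm O(p,q)$-invariant generalized sections over $\mathrm{Gr}_k(\mathbb R^{p,q})$ of the line bundle with fiber $\mathrm{Dens}(F^*)^\lambda$ has dimension $N+1$. Every such section is the value at $s=-\lambda/2$ of a family $\sum_{i=0}^Nc_i(s)\,|\det Q|_F|_i^s$ that is holomorphic at $-\lambda/2$, where the functions $c_i$ are holomorphic near $-\lambda/2$.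
\end{theorem}

The last theorem shows how far the two effects above are from being negligible: at most two of the $N+1$ dimensions are visible on the open orbits.

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(i)] Let $1\le r\le N$, and let $r^+$ be the least integer $\ge r$ with $r^+\equiv n\bmod2$. The invariant Crofton distributions supported on $\{F:\dim\operatorname{rad}(Q|_F)\ge r\}$ form a space of dimension $N-r^++1$ (which is $0$ if $r^+>N$).
\item[(ii)] Let $N\ge1$. The invariant section $\sum_ic_i|\det Q|_F|_i^{-(n+1)/2}$ on the union of the open orbits extends to an invariant Crofton distribution if and only if $(c_i)$ is a multiple of $\bigl((-1)^{b_i(n+1)/2}\bigr)_i$ when $n$ is odd, and if and only if $c_{i+2}=-c_i$ for all $i$ when $n$ is even.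
\end{enumerate}
\end{theorem}

For $k=0$ the Grassmannian is a point, $N=0$, and there is nothing to prove; we assume $k\ge1$ from now on.

\subsection{Method}
The Gram map $M\mapsto M^TQM$ removes the group $\mathrm O(p,q)$ and leaves $\mathrm{GL}_k$-equivariant generalized functions on an open set $U$ of symmetric matrices (Section~\ref{sec:reduction}). For $k=1$ these are homogeneous distributions on the line, where the whole mechanism can be seen by hand (Section~\ref{sec:lines}). In general we add the strata of $U$ one at a time, in order of increasing nullity $r$. The stratum of nullity $r$ consists of $N-r+1$ orbits, and each carries at most one new solution (Section~\ref{sec:slices}). Whenever these solutions exist, the continued families $|{\det}|^s$ acquire one more order of pole on that stratum (Section~\ref{sec:families}), and this produces $N-r+1$ independent solutions on the larger strata that do not extend (Section~\ref{sec:dimension}). This gives the upper bound; the lower bound is a short argument with modules over the ring of holomorphic germs. Theorem~\ref{thm:C}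 follows by tracking supports (Section~\ref{sec:supports}).

\section{Reduction to symmetric matrices}\label{sec:reduction}

\subsection{Generalized functions and descent}
For a manifold $W$, the space $C^{-\infty}(W)$ of generalized functions is the continuous dual of the smooth compactly supported densities; on an open subset of a vector space with a fixed Lebesgue measure these are the usual distributions. A generalized section of a line bundle is, for a nowhere vanishing smooth section $\tau$, an expression $f\tau$ with $f\in C^{-\infty}(W)$; generalized measures are the generalized sections of the density bundle. If $\Pi:\mathcal X\to W$ is a submersion, the pull-back $\Pi^*:C^{-\infty}(W)\to C^{-\infty}(\mathcal X)$ is the transpose of integration of densities along the fibers. In coordinates where $\Pi(x,y)=x$ it is $f\mapsto f\otimes1$. Pairing with products $\eta(x)\chi(y)$, $\int\chi\,dy=1$, recovers $f$ locally, so $\operatorname{supp}\Pi^*f=\Pi^{-1}(\operatorname{supp}f)$, and $\Pi^*$ is injective if $\Pi$ is onto.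

One lemma handles every passage to a quotient in this paper. The \emph{fundamental vector fields} of a Lie group action are the generators of the flows of one-parameter subgroups; they annihilate every invariant generalized function.

\begin{lemma}[Descent]\label{lem:descent}
Let $\Pi:\mathcal X\to W$ be a surjective submersion, and let a Lie group $G$ act on $\mathcal X$ so that the fibers of $\Pi$ are exactly the $G$-orbits and the fundamental vector fields span $\ker d\Pi$ at every point. Then $\Pi^*:C^{-\infty}(W)\to C^{-\infty}(\mathcal X)^G$ is bijective.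
\end{lemma}

\begin{proof}
The map is injective, and $\Pi^*f$ is invariant because $\Pi\circ h=\Pi$ for $h\in G$. Let $\varphi$ be invariant. Around a point $\xi\in\mathcal X$ choose coordinates $(x,y_1,\dots,y_e)$ in a box $B_\xi=W_\xi\times I_1\times\dots\times I_e$ with $\Pi(x,y)=x$, so small that some $e$ fundamental fields form a basis of $\ker d\Pi$ throughout $B_\xi$. Each $\partial_{y_i}$ is a combination of these fields with smooth coefficients, so $\partial_{y_i}\varphi=0$ on $B_\xi$. Fix $\chi_i\in C_c^\infty(I_i)$ with integral $1$ and put $A_i\psi=\chi_i(y_i)\int\psi\,dy_i$ for test functions $\psi$ on $B_\xi$. The function $\psi-A_i\psi$ has integral $0$ in $y_i$, so its primitive in $y_i$ is again a test function, and $\langle\varphi,\psi\rangle=\langle\varphi,A_i\psi\rangle$. Applying $A_1,\dots,A_e$ in turn gives $\langle\varphi,\psi\rangle=\langle f_\xi,\int\psi\,dy\rangle$ with $\langle f_\xi,\eta\rangle:=\langle\varphi,\eta\otimes\chi_1\otimes\dots\otimes\chi_e\rangle$. Thus $\varphi=\Pi^*f_\xi$ on $B_\xi$. By invariance the same holds on $hB_\xi$ for all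 $h\in G$, hence on $GB_\xi=\Pi^{-1}(W_\xi)$; this is where transitivity on the fibers is used. On $W_\xi\cap W_{\xi'}$ the generalized functions $f_\xi$ and $f_{\xi'}$ have the same pull-back, so they agree, and they glue to $f$ with $\Pi^*f=\varphi$.
\end{proof}

\subsection{The line bundle}
For a real vector space $A$ let $\mathrm{Dens}(A)^\lambda$ be the line of functions on frames of $A$ with $\varphi(Mg)=|\det g|^\lambda\varphi(M)$; for $\lambda=1$ these are the multiples of Lebesgue measure, evaluated on parallelepipeds. Passing to dual frames replaces $g$ by $g^{-T}$, so $\mathrm{Dens}(A^*)^\lambda=\mathrm{Dens}(A)^{-\lambda}$, in agreement with the introduction. There are natural isomorphisms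
\[
\mathrm{Dens}(A)=\mathrm{Dens}(A')\otimes\mathrm{Dens}(A/A'),\qquad \mathrm{Dens}(A\otimes B)=\mathrm{Dens}(A)^{\dim B}\otimes\mathrm{Dens}(B)^{\dim A},
\]
the second because $\det(g\otimes h)=(\det g)^{\dim B}(\det h)^{\dim A}$.

\begin{lemma}\label{lem:bundle}
\begin{enumerate}
\item[(a)] Translation-invariant generalized measures on $\mathrm{AGr}_{n-k}(V)$ correspond, $\mathrm O(p,q)$-equivariantly, to generalized sections over $\mathrm{Gr}_k(V)$ of the bundle with fiber $\mathrm{Dens}(F^*)^{n+1}$.
\item[(b)] Generalized sections of $\mathrm{Dens}(F^*)^\lambda$ correspond, $\mathrm{GL}(V)$-equivariantly, to the $\varphi\in C^{-\infty}(\mathrm{St})$ with $\varphi(Mg)=|\det g|^{-\lambda}\varphi(M)$ for all $g\in\mathrm{GL}_k$.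
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The projection $\mathrm{AGr}_{n-k}(V)\to\mathrm{Gr}_{n-k}(V)$ has fiber $V/E$ over the linear subspace $E$, so the density bundle of $\mathrm{AGr}_{n-k}(V)$ is the pull-back of the bundle $\mathcal L$ with fiber $\mathrm{Dens}(V/E)\otimes\mathrm{Dens}(T_E\mathrm{Gr}_{n-k})$. If $\tau$ is a nowhere vanishing smooth section of $\mathcal L$, its pull-back is a translation-invariant smooth measure, and every translation-invariant generalized measure is this measure times a translation-invariant generalized function. Lemma~\ref{lem:descent}, for the group $V$, identifies these measures with the generalized sections $f\tau$ of $\mathcal L$; the identification does not depend on $\tau$. Since $T_E\mathrm{Gr}_{n-k}=E^*\otimes V/E$ with $\dim E=n-k$ and $\dim V/E=k$,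
\[
\mathcal L_E=\mathrm{Dens}(V/E)\otimes\mathrm{Dens}(E^*)^k\otimes\mathrm{Dens}(V/E)^{n-k}.
\]
Elements of $\mathrm O(p,q)$ have determinant $\pm1$, so Lebesgue measure trivializes $\mathrm{Dens}(V)=\mathrm{Dens}(E)\otimes\mathrm{Dens}(V/E)$ invariantly and $\mathrm{Dens}(E^*)\cong\mathrm{Dens}(V/E)$. Hence $\mathcal L_E\cong\mathrm{Dens}(V/E)^{n+1}$. Finally $v\mapsto Q(v,\cdot)|_F$ induces $V/E\cong F^*$ for $F=E^\perp$.

(b) The function $\tau(M)=\det(M^TM)^{-\lambda/2}$ is a nowhere vanishing smooth section. A generalized function $\varphi$ has the stated equivariance exactly when $\varphi/\tau$ is $\mathrm{GL}_k$-invariant, and Lemma~\ref{lem:descent} applies to the principal bundle $\mathrm{St}\to\mathrm{Gr}_k(V)$. Again nothing depends on $\tau$.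
\end{proof}

\subsection{The Gram map}
Two groups now act on $\mathrm{St}$: $\mathrm O(p,q)$ on the left and $\mathrm{GL}_k$ on the right. The orbits of $\mathrm O(p,q)$ on $\mathrm{Gr}_k(V)$ have different dimensions, but on $\mathrm{St}$ they are the fibers of a submersion. So we divide by $\mathrm O(p,q)$ first.

Let $\mathrm{Sym}_r$ be the space of real symmetric $r\times r$ matrices with measure $dX=\prod_{i\le j}dx_{ij}$; by convention $\mathrm{Sym}_0$ is a point, on which $\det=1$. The \emph{signature} of $X$ is the pair $(a,b)$ of the numbers of positive and negative eigenvalues, and $r-a-b$ is its \emph{nullity}. For $g\in\mathrm{GL}_r$ put $\rho_g(X)=g^TXg$. By Sylvester's law the orbits of this action are the sets of fixed signature. The Jacobian of $\rho_g$ is $|\det g|^{r+1}$: it is multiplicative in $g$, equals $1$ for orthogonal $g$ (which preserve $\operatorname{tr}X^2$), and equals $\prod_{i\le j}|g_ig_j|=|\det g|^{r+1}$ for diagonal $g$; these matrices generate $\mathrm{GL}_r$. For $s\in\mathbb C$ and an open $\mathrm{GL}_r$-stable set $W\subset\mathrm{Sym}_r$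 let
\[
\mathcal D_s(W)=\{f\in C^{-\infty}(W):\ \rho_g^*f=|\det g|^{2s}f\ \text{ for all }g\in\mathrm{GL}_r\}.
\]
We call its elements \emph{solutions} on $W$; the model is $|\det X|^s$.

\begin{lemma}\label{lem:gram}
Let $\Pi:\mathrm{St}\to\mathrm{Sym}_k$, $\Pi(M)=M^TQM$.
\begin{enumerate}
\item[(a)] $\Pi$ is a submersion, its fibers are the $\mathrm O(p,q)$-orbits, and the fundamental vector fields of $\mathrm O(p,q)$ span $\ker d\Pi$.
\item[(b)] The image of $\Pi$ is the open $\mathrm{GL}_k$-stable set $U$ of matrices whose signature $(a,b)$ satisfies $a\ge\alpha$ and $b\ge\beta$. Moreover $k-\alpha-\beta=N$.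
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Put $M_1=M(M^TM)^{-1}$, so that $M_1^TM=M^TM_1=I_k$. We have $d\Pi_M(\dot M)=M^TQ\dot M+\dot M^TQM$, and $\dot M=\frac12Q^{-1}M_1Y$ is sent to $Y$ for every $Y\in\mathrm{Sym}_k$. If $\Pi(M)=\Pi(M')$, then $Mx\mapsto M'x$ is a linear bijection between subspaces of $V$ that preserves $Q$. Witt's theorem says that such a map extends to an element of $\mathrm O(p,q)$, even if the subspaces are degenerate. Conversely $\Pi$ is constant on orbits. Finally let $\dot M\in\ker d\Pi_M$ and $B=Q\dot M$, so that $M^TB$ is skew-symmetric. Then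
\[
S=BM_1^T-M_1B^T-M_1(M^TB)M_1^T
\]
is skew-symmetric, and $SM=B-M_1B^TM-M_1M^TB=B$. The matrix $A=Q^{-1}S$ satisfies $A^TQ+QA=0$, so it lies in the Lie algebra of $\mathrm O(p,q)$, and $AM=\dot M$.

(b) Let $Q|_F$ have signature $(a,b)$ and radical of dimension $r=k-a-b$, and let $F_0$ be a complement of the radical in $F$. Then $F_0$ is nondegenerate of signature $(a,b)$, and $F_0^\perp$ has signature $(p-a,q-b)$ and contains the radical. A subspace on which $Q$ vanishes meets definite subspaces only in $0$, so $r\le p-a$ and $r\le q-b$. Conversely, suppose $a+r\le p$ and $b+r\le q$, and let $e_1,\dots,e_p,f_1,\dots,f_q$ be an orthogonal basis with $Q(e_i,e_i)=1$, $Q(f_j,f_j)=-1$. The vectors $e_1,\dots,e_a$, $f_1,\dots,f_b$, and $e_{a+i}+f_{b+i}$ for $1\le i\le r$ have Gram matrix $\operatorname{diag}(I_a,-I_b,0)$, and since $\Pi(Mg)=\rho_g\Pi(M)$, all matrices of signature $(a,b)$ occur. As $a+r=k-b$ and $b+r=k-a$, the two conditions read $b\ge k-p$ and $a\ge k-q$. The set $U$ is open because $a$ and $b$ cannot drop under small perturbations.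

It remains to compute $k-\alpha-\beta=\min(k,q)-\max(0,k-p)$. If $k\le p$ this is $\min(k,q)$, which is $N$ because $n-k\ge q$. If $p<k\le q$ it is $p$, which is $N$ because $n-k\ge p$. If $k>p$ and $k>q$ it is $n-k$, which is less than $p$, $q$ and $k$.
\end{proof}

\begin{proposition}\label{prop:reduction}
For $\lambda\in\mathbb C$ and $s_0=-\lambda/2$, the pull-back $\Pi^*$ is an isomorphism from $\mathcal D_{s_0}(U)$ onto the space of $\mathrm O(p,q)$-invariant generalized sections of $\mathrm{Dens}(F^*)^\lambda$. The section $\Pi^*f$ is supported on $\{\dim\operatorname{rad}(Q|_F)\ge r\}$ if and only if $f$ is supported on matrices of nullity $\ge r$. Crofton distributions are the case $s_0=-(n+1)/2$.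
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:descent} and~\ref{lem:gram}, the invariant $\varphi\in C^{-\infty}(\mathrm{St})$ are the $\Pi^*f$ with $f\in C^{-\infty}(U)$. Since $\Pi(Mg)=\rho_g\Pi(M)$ and $\Pi^*$ is injective, the equivariance in Lemma~\ref{lem:bundle}(b) is equivalent to $\rho_g^*f=|\det g|^{-\lambda}f$. A vector $Mx$ lies in the radical if and only if $M^TQMx=0$, so $\dim\operatorname{rad}(Q|_F)$ is the nullity of $\Pi(M)$, and $\operatorname{supp}\Pi^*f=\Pi^{-1}(\operatorname{supp}f)$.
\end{proof}

\begin{remark}
The nondegeneracy of $Q$ was used in $V/E\cong F^*$ and in each part of Lemma~\ref{lem:gram}(a). The full group $\mathrm O(p,q)$ is needed for Witt's theorem: in a basis of isotropic vectors $\mathrm{SO}(1,1)$ consists of the matrices $\operatorname{diag}(t,t^{-1})$ and fixes both isotropic lines, so for $k=1$ the fiber $\Pi^{-1}(0)$ is not one $\mathrm{SO}(1,1)$-orbit. From here on $p$, $q$, $n$ enter only through $\alpha$, $\beta$ and $s_0$.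
\end{remark}

\subsection{Strata}
For $0\le r\le N$ let $U_r\subset U$ be the open set of matrices of nullity $\le r$, put $U_r=\emptyset$ for $r<0$, and let $S_r=U_r\setminus U_{r-1}$. Then $U_N=U$. The $\mathrm{GL}_k$-orbits in $S_r$ are the $N-r+1$ sets
\[
O_{r,j}=\{X:\ X\text{ has signature }(\alpha+j,\ \beta+N-r-j)\},\qquad0\le j\le N-r .
\]
The open orbits are $\Omega_i=O_{0,i}$, $0\le i\le N$; they correspond to the $N+1$ open orbits on $\mathrm{Gr}_k(V)$, numbered as in the introduction. By Proposition~\ref{prop:reduction}, the dimension counts in Theorems~\ref{thm:A} and~\ref{thm:B} are the case $t=N$ of the following statement, proved in Section~\ref{sec:dimension}.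

\begin{proposition}\label{prop:main}
$\dim\mathcal D_{s_0}(U_t)=N+1$ for all $s_0\in\mathbb C$ and $0\le t\le N$.
\end{proposition}

The case $t=0$ is immediate. If $f\in\mathcal D_{s_0}(U_0)$, then $|{\det}|^{-s_0}f$ is $\mathrm{GL}_k$-invariant on each $\Omega_i$, hence constant there by Lemma~\ref{lem:descent} with $W$ a point (the fundamental fields span the tangent space by Lemma~\ref{lem:slice}(a) with $r=0$). So $\mathcal D_{s_0}(U_0)\cong\mathbb C^{N+1}$.

\section{The case of lines}\label{sec:lines}

Let $k=1$ and $p,q\ge1$. Then $N=1$, $U=\mathrm{Sym}_1=\mathbb R$, $\Omega_0=(-\infty,0)$, $\Omega_1=(0,\infty)$, $S_1=\{0\}$, and $\Pi(v)=Q(v,v)$. Since $\rho_g(x)=g^2x$, the space $\mathcal D_{s_0}(\mathbb R)$ consists of the distributions that are homogeneous of degree $s_0$; they satisfy $(\mathcal E-s_0)f=0$ for the Euler field $\mathcal E=x\,\frac{d}{dx}$. We compute the kernel and the image of the restriction $\mathcal D_{s_0}(\mathbb R)\to\mathcal D_{s_0}(\mathbb R\setminus0)\cong\mathbb C^2$.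

\emph{Kernel.} A distribution supported at $0$ is a finite combination of the $\delta^{(l)}$, and $\mathcal E\delta^{(l)}=x\delta^{(l+1)}=-(l+1)\delta^{(l)}$. So the kernel is spanned by $\delta^{(m)}$ if $s_0=-m-1$ with $m\in\mathbb Z_{\ge0}$, and is $0$ otherwise.

\emph{Continuation.} For $\operatorname{Re}s>-1$ let $x_+^s$ be $x^s$ on $\Omega_1$ and $0$ elsewhere, and let $x_-^s=(-x)_+^s$. The identity $\frac{d}{dx}x_+^{s+1}=(s+1)x_+^s$ gives the continuation
\[
x_+^s=\frac{1}{(s+1)\cdots(s+m+1)}\Bigl(\frac{d}{dx}\Bigr)^{m+1}x_+^{s+m+1}\qquad(\operatorname{Re}s>-m-2),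
\]
with simple poles at the negative integers. At $s_0=-m-1$ the function $x_+^{0}$ is the Heaviside function and $\prod_{l=1}^m(s_0+l)=(-1)^mm!$, so the residue of $x_+^s$ is $(-1)^m\delta^{(m)}/m!$; by reflection that of $x_-^s$ is $\delta^{(m)}/m!$.

\emph{Image.} If $s_0$ is not a negative integer, $x_\pm^{s_0}$ are homogeneous extensions, the restriction is bijective and the dimension is $2$. For Crofton distributions this is the case of even $n$. Now let $s_0=-m-1$, which occurs for odd $n$ with $m=(n-1)/2$. Expand
\[
F_s=c_0x_-^s+c_1x_+^s=\frac{R_1}{s-s_0}+R_0+\cdots,\qquad R_1=\frac{c_0+(-1)^mc_1}{m!}\,\delta^{(m)} .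
\]
The distribution $R_0$ extends $F_{s_0}|_{\mathbb R\setminus0}$, but it need not be homogeneous: the constant term of $(\mathcal E-s)F_s=0$ is $(\mathcal E-s_0)R_0=R_1$. Can it be corrected? If $\tilde f$ is a homogeneous extension, then $T=R_0-\tilde f$ is supported at $0$ and $(\mathcal E-s_0)T=R_1$. But $(\mathcal E-s_0)\delta^{(l)}=(m-l)\delta^{(l)}$, so $\delta^{(m)}$ does not occur in $(\mathcal E-s_0)T$, and $R_1=0$. Conversely, if $R_1=0$ then $R_0$ is a homogeneous extension. Thus the image is the line $c_0=(-1)^{m+1}c_1$, which is the restriction of $x^{-m-1}$, as Theorem~\ref{thm:C}(ii) predicts.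

The dimension is again $1+1=2$. The same distribution $\delta^{(m)}$ is the new solution and, as a residue, the obstruction that removes an old one. Both basis elements are values of holomorphic families $c_0(s)x_-^s+c_1(s)x_+^s$: take $(c_0,c_1)=((-1)^{m+1},1)$ and $(c_0,c_1)=(0,s-s_0)$. In $\mathbb R^{2,1}$, for example, the two invariant Crofton distributions on $\mathrm{Gr}_1$ are the regularized $Q(v,v)^{-2}$ and $\delta'(Q(v,v))$.

For $k>1$ three things are needed: a transversal slice that turns an orbit of nullity $r$ into the origin of $\mathrm{Sym}_r$; a substitute for $\frac{d}{dx}$ that continues $|{\det}|^s$; and control of poles of higher order, because when we reach $S_r$ the family may already have a pole on the strata passed before.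

\section{Slices and solutions supported on one stratum}\label{sec:slices}

\subsection{Slices}
Near an orbit of nullity $r$, a symmetric matrix can be brought by a change of basis into the form $J\oplus Y$ with $J$ a fixed nondegenerate block and $Y\in\mathrm{Sym}_r$ arbitrary. This transfers solutions to $\mathrm{Sym}_r$ without changing $s$.

\begin{lemma}\label{lem:slice}
Let $d\ge1$, $a+b+r=d$, $J=\operatorname{diag}(I_a,-I_b)$, let $O\subset\mathrm{Sym}_d$ be the orbit of signature $(a,b)$, and let
\[
\theta=\theta_O:\mathrm{GL}_d\times\mathrm{Sym}_r\to\mathrm{Sym}_d,\qquad\theta(g,Y)=g^T(J\oplus Y)g .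
\]
\begin{enumerate}
\item[(a)] $\theta$ is a submersion onto an open neighborhood of $O$. If $Y$ has signature $(a',b')$, then $\theta(g,Y)$ has signature $(a+a',b+b')$ and the nullity of $Y$, and $|\det\theta(g,Y)|=|\det g|^2|\det Y|$.
\item[(b)] If $W\subset\mathrm{Sym}_d$ is open, $\mathrm{GL}_d$-stable and contains the image of $\theta$, then for $f\in\mathcal D_s(W)$ there is a unique $\sigma_O(f)\in C^{-\infty}(\mathrm{Sym}_r)$ with $\theta^*f=|\det g|^{2s}\otimes\sigma_O(f)$, and $\sigma_O(f)\in\mathcal D_s(\mathrm{Sym}_r)$.
\item[(c)] If $d=k$ and $O\subset S_r$, then the image of $\theta$ lies in $U_r$, $\theta^{-1}(S_r)=\mathrm{GL}_k\times\{0\}$ and $\theta^{-1}(U_{r-1})=\mathrm{GL}_k\times(\mathrm{Sym}_r\setminus0)$.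
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $\theta(gh,Y)=\rho_h\theta(g,Y)$, it suffices to check surjectivity of the differential at $g=I$. With $X=J\oplus Y$, the derivative in the direction $A$ of the group is $XA+A^TX$. For $B$ symmetric and $C$ arbitrary, $J^2=I$ gives
\[
A=\begin{pmatrix}\frac12JB&JC\\0&0\end{pmatrix}\quad\Longrightarrow\quad XA+A^TX=\begin{pmatrix}B&C\\C^T&0\end{pmatrix},
\]
and the directions of $Y$ fill the lower right block. The image contains $O=\theta(\mathrm{GL}_d\times\{0\})$. The remaining claims hold for $J\oplus Y$ and are preserved by $\rho_g$. Part (c) follows from them, since $Y$ has nullity $r$ only if $Y=0$.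

(b) The relation $\theta(gh,Y)=\rho_h\theta(g,Y)$ shows that $|\det g|^{-2s}\theta^*f$ is invariant under right translations of $\mathrm{GL}_d$. By Lemma~\ref{lem:descent} for the projection onto $\mathrm{Sym}_r$, it equals $1\otimes f_0$ for a unique $f_0$. For $h\in\mathrm{GL}_r$ we have $\theta((I\oplus h)g,Y)=\theta(g,\rho_hY)$. Pulling back $f$ by both sides gives $|\det h|^{2s}|\det g|^{2s}\otimes f_0=|\det g|^{2s}\otimes\rho_h^*f_0$.
\end{proof}

\subsection{Solutions supported at the origin}
Let $r\ge1$ and let $\mathcal E=\sum_{i\le j}x_{ij}\partial_{x_{ij}}$ be the Euler field on $\mathrm{Sym}_r$. Taking $g=t\,I$ gives $f(t^2X)=t^{2rs}f(X)$, so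
\begin{equation}\label{eq:euler}
(\mathcal E-rs)f=0\qquad\text{for every solution }f\in\mathcal D_s .
\end{equation}
A distribution supported at $0$ is a finite combination of derivatives of $\delta$, and a derivative of order $l$ is an eigenvector of $\mathcal E$ with eigenvalue $-l-\frac{r(r+1)}2$. So $\mathcal E$ is diagonalizable on these distributions, and $(\mathcal E-\kappa)^2T=0$ implies $(\mathcal E-\kappa)T=0$. This is the source of all obstructions:
\begin{equation}\label{eq:diag}
T,R\text{ supported at }0,\quad(\mathcal E-\kappa)T=R,\quad(\mathcal E-\kappa)R=0\quad\Longrightarrow\quad R=0 .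
\end{equation}

Let $\det(\partial)$ be the determinant of the symmetric matrix with entries $\partial_{x_{ii}}$ on the diagonal and $\frac12\partial_{x_{ij}}$ off it. As $\operatorname{tr}(X\xi)=\sum_ix_{ii}\xi_{ii}+2\sum_{i<j}x_{ij}\xi_{ij}$, this is the operator of order $r$ with $\det(\partial)e^{\operatorname{tr}(X\xi)}=\det(\xi)\,e^{\operatorname{tr}(X\xi)}$.

\begin{lemma}\label{lem:origin}
Let $r\ge1$ and $m=-s-\frac{r+1}2$. The elements of $\mathcal D_s(\mathrm{Sym}_r)$ supported at $0$ are the multiples of $\Delta=\det(\partial)^m\delta$ if $m\in\mathbb Z_{\ge0}$, and only $0$ otherwise.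
\end{lemma}

\begin{proof}
The Fourier transform $\widehat T(\xi)=\langle T,e^{-i\operatorname{tr}(X\xi)}dX\rangle$ sends the derivatives of $\delta$ to nonzero multiples of the monomials in the entries of $\xi$, so it is a bijection from distributions supported at $0$ onto polynomials on $\mathrm{Sym}_r$. Substituting $Y=g^TXg$, with $\operatorname{tr}(X\xi)=\operatorname{tr}(Yg^{-1}\xi g^{-T})$ and $dX=|\det g|^{-r-1}dY$, we get $\widehat{\rho_g^*T}(\xi)=|\det g|^{-r-1}\widehat T(g^{-1}\xi g^{-T})$. With $h=g^{-1}$, the condition $T\in\mathcal D_s$ becomes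
\[
\widehat T(h\xi h^T)=|\det h|^{2m}\,\widehat T(\xi)\qquad(h\in\mathrm{GL}_r).
\]
For $\xi=I$ this says $\widehat T=\widehat T(I)\det^m$ on the positive definite cone. A polynomial is determined by its values there, so the space has dimension at most $1$. If $\widehat T\ne0$, evaluating at $\operatorname{diag}(x,1,\dots,1)$ shows that $x^m$ is a polynomial on $x>0$, so $m\in\mathbb Z_{\ge0}$. In that case $\det^m$ satisfies the condition, and $\widehat\Delta=i^{rm}\det^m$.
\end{proof}

Fix $s_0\in\mathbb C$ for the rest of the paper. For $r\ge1$ put $\varepsilon_r=1$ if $-s_0-\frac{r+1}2\in\mathbb Z_{\ge0}$ and $\varepsilon_r=0$ otherwise, and let $P_r=\varepsilon_1+\dots+\varepsilon_r$, $P_0=0$. With $\nu=-2s_0-1$ we have $-s_0-\frac{r+1}2=\frac{\nu-r}2$, so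
\begin{equation}\label{eq:eps}
\varepsilon_r=1\iff\nu\in\mathbb Z,\ \nu\ge r,\ \nu\equiv r\bmod2 .
\end{equation}
If $\varepsilon_r=1$, then for $1\le t\le r$ we have $\varepsilon_t=1$ exactly when $t\equiv r\bmod2$, and therefore $P_r=\lceil r/2\rceil$. For Crofton distributions $\nu=n\ge N$, so every second stratum is critical: for $1\le r\le N$, $\varepsilon_r=1$ if and only if $r\equiv n\bmod2$.

\begin{lemma}\label{lem:stratum}
For $1\le r\le N$, the space $\mathcal D^{S_r}_{s_0}(U_r)$ of solutions on $U_r$ supported on $S_r$ has dimension at most $\varepsilon_r(N-r+1)$.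
\end{lemma}

\begin{proof}
Send $f$ to $(\sigma_{O_{r,j}}(f))_{0\le j\le N-r}$. By Lemma~\ref{lem:slice}(b),(c) each entry is a solution on $\mathrm{Sym}_r$ supported at $0$, so it lies in a space of dimension $\varepsilon_r$ by Lemma~\ref{lem:origin}. If all entries vanish, then $f$ vanishes on the images of the slice maps, which are open and cover $S_r$; hence $f=0$.
\end{proof}

This already gives $\dim\mathcal D_{s_0}(U)\le N+1+\sum_{r=1}^N\varepsilon_r(N-r+1)$. To remove the sum we must find, for each critical $r$, as many solutions on $U_{r-1}$ that do not extend. We need a supply of solutions on $U_{r-1}$ whose behavior near $S_r$ can be computed, and Laurent coefficients of explicit families provide it.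

\section{The families $|{\det}|^s_{i,j}$ and their poles}\label{sec:families}

For $i+j=r$ and $\operatorname{Re}s>0$ let $|{\det}|^s_{i,j}$ be the function on $\mathrm{Sym}_r$ equal to $|\det X|^s$ on matrices of signature $(i,j)$ and to $0$ elsewhere; for $r=0$ it is the constant $1$. It is continuous, since the boundary of the open orbit lies in $\{\det=0\}$. It is holomorphic in $s$: its Taylor series at $s_1$ has the continuous coefficients $(\log|{\det}|)^l\,|{\det}|^{s_1}_{i,j}/l!$ and converges locally uniformly for $|s-s_1|<\operatorname{Re}s_1$, because $\sum_l\varrho^l|\log t|^lt^{\operatorname{Re}s_1}/l!=t^{\operatorname{Re}s_1}e^{\varrho|\log t|}$ is bounded for bounded $t>0$ whenever $\varrho<\operatorname{Re}s_1$.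

\subsection{Siegel's integral and Cayley's identity}
One integral over the positive cone yields both the continuation and, later, the exact order of a pole.

\begin{lemma}[Siegel's integral]\label{lem:siegel}
For $\operatorname{Re}s>-1$,
\[
\int_{X>0}e^{-\operatorname{tr}X}(\det X)^s\,dX=\pi^{r(r-1)/4}\prod_{l=0}^{r-1}\Gamma\bigl(s+1+\tfrac l2\bigr).
\]
\end{lemma}

\begin{proof}
Write $X=LL^T$ with $L$ lower triangular with positive diagonal. For $i\ge j$, $x_{ij}=\sum_{t\le j}l_{it}l_{jt}$ involves only earlier columns of $L$ and the entries $l_{jj},l_{ij}$ of column $j$. So the Jacobian matrix is triangular when the entries are ordered by columns, with diagonal $2l_{jj}$ for $i=j$ and $l_{jj}$ for $i>j$. Hence $dX=2^r\prod_jl_{jj}^{\,r+1-j}\,dL$, while $\operatorname{tr}X=\sum l_{ij}^2$ and $\det X=\prod l_{jj}^2$. Each of the $r(r-1)/2$ off-diagonal entries contributes $\sqrt\pi$, and $l_{jj}$ contributes $2\int_0^\infty e^{-x^2}x^{2s+r+1-j}dx=\Gamma(s+1+\frac{r-j}2)$.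
\end{proof}

\begin{lemma}[Cayley's identity]\label{lem:cayley}
Let $w_r(s)=\prod_{l=0}^{r-1}(s+1+\frac l2)$. For $\operatorname{Re}s>0$, as generalized functions on $\mathrm{Sym}_r$,
\[
\det(\partial)\,|{\det}|^{s+1}_{i,j}=(-1)^j\,w_r(s)\,|{\det}|^s_{i,j}.
\]
\end{lemma}

\begin{proof}
\emph{Positive cone.} Let $\xi>0$ and $\operatorname{Re}u>\frac{r-1}2$. Substituting $Y=\xi^{-1/2}X\xi^{-1/2}$, with $dY=(\det\xi)^{-(r+1)/2}dX$, and using Lemma~\ref{lem:siegel} with $s=u-\frac{r+1}2$, we get
\[
\int_{Y>0}e^{-\operatorname{tr}(Y\xi)}(\det Y)^{u-\frac{r+1}2}dY=\Gamma_r(u)(\det\xi)^{-u},\qquad\Gamma_r(u)=\pi^{r(r-1)/4}\prod_{l=0}^{r-1}\Gamma\bigl(u-\tfrac l2\bigr).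
\]
Applying $\det(\partial)$ in $\xi$ multiplies the integrand by $(-1)^r\det Y$, so
\[
\Gamma_r(u)\det(\partial)(\det\xi)^{-u}=(-1)^r\Gamma_r(u+1)(\det\xi)^{-u-1},\qquad\frac{\Gamma_r(u+1)}{\Gamma_r(u)}=\prod_{l=0}^{r-1}\bigl(u-\tfrac l2\bigr).
\]
With $u=-s-1$ this is $\det(\partial)\det^{s+1}=w_r(s)\det^s$ for $\operatorname{Re}s<-\frac{r+1}2$. At each point of the cone both sides are entire in $s$, so it holds for all $s$.

\emph{Other nondegenerate matrices.} For integers $s\ge0$ this is an identity of polynomials, valid on all of $\mathrm{Sym}_r$. Fix $X$ of signature $(i,j)$. Near $X$ we have $|{\det}|^{s+1}=e^{(s+1)\log|{\det}|}$, so $|\det X|^{-s}\bigl(\det(\partial)|{\det}|^{s+1}\bigr)(X)$ is a polynomial in $s$. Since $|{\det}|=(-1)^j\det$ near $X$, its value at an integer $s\ge0$ is $(-1)^{j(s+1)}(-1)^{js}w_r(s)=(-1)^jw_r(s)$. Two polynomials that agree at all these integers are equal.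

\emph{Across $\det=0$.} We must exclude terms supported on $Z=\{\det=0\}$. Let $\operatorname{Re}s>r$. Off $Z$, a derivative of order $\le r$ of $|{\det}|^{s+1}_{i,j}$ is a sum of polynomials times $|{\det}|^{s+1-l}_{i,j}$ with $l\le r$, so it tends to $0$ at $Z$. Now let $h$ be continuous, zero on a closed set $Z$, and $C^1$ off $Z$ with $\nabla h\to0$ at $Z$. For $z\in Z$ and $y\notin Z$, integrate $\nabla h$ along the segment from $y$ toward $z$ up to its first point in $Z$; this gives $|h(y)|\le|y-z|\sup|\nabla h|$, with the supremum over that part of the segment, and the supremum tends to $0$ as $y\to z$. So $h$ is $C^1$ with $\nabla h=0$ on $Z$. Applying this $r$ times, $|{\det}|^{s+1}_{i,j}$ is $C^r$ with derivatives of order $\le r$ vanishing on $Z$. The identity thus holds pointwise, hence as generalized functions, for $\operatorname{Re}s>r$, and by holomorphy for $\operatorname{Re}s>0$.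
\end{proof}

\subsection{Continuation and Laurent coefficients}
A family $F_s$ of generalized functions \emph{has a pole of order $\le M$ at $s_0$} if $F_s=\sum_{l\le M}R_l\,(s-s_0)^{-l}$ on a punctured disc, where the $R_l$ are generalized functions and the series converges when paired with any test density; order $\le0$ means holomorphic. Restriction, differential operators and pull-back by submersions are transposes of operators on test densities, so they act term by term. By Lemma~\ref{lem:cayley}, the formula
\[
|{\det}|^s_{i,j}=\frac{(-1)^{jM}}{w_r(s)w_r(s+1)\cdots w_r(s+M-1)}\,\det(\partial)^M|{\det}|^{s+M}_{i,j}\qquad(\operatorname{Re}s>-M)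
\]
continues the family to $\mathbb C$, with poles of finite order in $\frac12\mathbb Z$. Identities valid for $\operatorname{Re}s>0$ persist. Off $\{\det=0\}$ the family is still the function $|\det X|^s$ on its orbit and $0$ on the others; $\rho_g^*|{\det}|^s_{i,j}=|\det g|^{2s}|{\det}|^s_{i,j}$; and for a slice map as in Lemma~\ref{lem:slice}, with $i+j=d$,
\begin{equation}\label{eq:slicefam}
\theta^*|{\det}|^s_{i,j}=|\det g|^{2s}\otimes|{\det}|^s_{i-a,j-b}\qquad(0\text{ if }i<a\text{ or }j<b).
\end{equation}
For $\operatorname{Re}s>0$ this is Lemma~\ref{lem:slice}(a). To continue it, and to compare Laurent coefficients, pair with products of test densities on the two factors; these determine a generalized function on the product and turn the right side into a product of two scalar functions of $s$.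

\begin{lemma}\label{lem:laurent}
Let $F_s=\sum_lR_l(s-s_0)^{-l}$ be meromorphic at $s_0$ on an open $\mathrm{GL}_d$-stable set $W\subset\mathrm{Sym}_d$, with $\rho_g^*F_s=|\det g|^{2s}F_s$ for all $g$.
\begin{enumerate}
\item[(a)] If the pole has order $\le M$, then $R_M\in\mathcal D_{s_0}(W)$.
\item[(b)] $(\mathcal E-ds_0)R_l=d\,R_{l+1}$ for all $l$.
\item[(c)] Let $\theta$ be a slice map with image in $W$ and $\theta^*F_s=|\det g|^{2s}\otimes\Phi_s$, $\Phi_s=\sum_lR'_l(s-s_0)^{-l}$. If $\Phi_s$ has a pole of order $\le M$ on an open set $W'\subset\mathrm{Sym}_r$, then so does $F_s$ on $\theta(\mathrm{GL}_d\times W')$, and $\theta^*R_M=|\det g|^{2s_0}\otimes R'_M$ on $\mathrm{GL}_d\times W'$.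
\end{enumerate}
\end{lemma}

\begin{proof}
Since $|\det g|^{2s}=|\det g|^{2s_0}(1+O(s-s_0))$ is entire in $s$, comparing the coefficients of $(s-s_0)^{-M}$ gives (a) and the formula in (c); for $l>M$ it gives $\theta^*R_l=0$ on $\mathrm{GL}_d\times W'$, so $R_l=0$ on the image. For (b), take the coefficient of $(s-s_0)^{-l}$ in $0=(\mathcal E-ds)F_s=(\mathcal E-ds_0)F_s-d(s-s_0)F_s$, which is \eqref{eq:euler}.
\end{proof}

\subsection{Order of the poles}
A pole can grow on a stratum only if that stratum carries a solution, and by \eqref{eq:diag} it can grow by at most one. Write $|{\det}|^s_{\Omega_i}$ for the restriction of $|{\det}|^s_{\alpha+i,\beta+N-i}$ to $U$.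

\begin{lemma}\label{lem:order}
\begin{enumerate}
\item[(a)] For $i+j=r$, the family $|{\det}|^s_{i,j}$ has a pole at $s_0$ of order $\le P_r$ on $\mathrm{Sym}_r$ and, if $r\ge1$, of order $\le P_{r-1}$ on $\mathrm{Sym}_r\setminus0$.
\item[(b)] For $0\le t\le N$, the family $|{\det}|^s_{\Omega_i}$ has a pole at $s_0$ of order $\le P_t$ on $U_t$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Induction on $r$; for $r=0$ the family is constant. A nonzero matrix has nullity $t<r$ and lies in the image of a slice map from $\mathrm{GL}_r\times\mathrm{Sym}_t$. By \eqref{eq:slicefam}, Lemma~\ref{lem:laurent}(c) and induction, the order on that image is $\le P_t\le P_{r-1}$. Let $M$ be the exact order on $\mathrm{Sym}_r$ and suppose $M>P_{r-1}$. Then $R_M\ne0$ is supported at $0$ and lies in $\mathcal D_{s_0}(\mathrm{Sym}_r)$, so $\varepsilon_r=1$ by Lemma~\ref{lem:origin}. If $M\ge P_{r-1}+2$, then $R_{M-1}$ is also supported at $0$, and Lemma~\ref{lem:laurent}(b) gives $(\mathcal E-rs_0)R_{M-1}=rR_M$ and $(\mathcal E-rs_0)R_M=0$; so $R_M=0$ by \eqref{eq:diag}, a contradiction. Hence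 $M=P_{r-1}+1=P_r$.

(b) $U_t$ is covered by images of slice maps from $\mathrm{GL}_k\times\mathrm{Sym}_{t'}$ with $t'\le t$; use \eqref{eq:slicefam}, Lemma~\ref{lem:laurent}(c) and (a).
\end{proof}

The obstruction argument needs the converse: on a critical stratum the pole of at least one family does grow. The positive cone is the orbit on which this can be computed.

\begin{lemma}\label{lem:leading}
Let $r\ge1$, $\varepsilon_r=1$, $P=P_r$. The coefficient of $(s-s_0)^{-P}$ in $|{\det}|^s_{i,r-i}$ on $\mathrm{Sym}_r$ is $\gamma_i\Delta$ for some $\gamma_i\in\mathbb C$, with $\Delta$ as in Lemma~\ref{lem:origin}, and $\gamma_r\ne0$.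
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:order}(a) and $P_{r-1}=P-1$, the coefficient is supported at $0$; by Lemma~\ref{lem:laurent}(a) it is a solution; so it is a multiple of $\Delta$. To see that $\gamma_r\ne0$ we find a test function whose pairing with $|{\det}|^s_{r,0}$ has a pole of order $P$.

Let $z=rs+\frac{r(r+1)}2$. Writing $X=tX'$ with $\operatorname{tr}X'=1$, we get for $\operatorname{Re}s>0$ and bounded continuous $\psi$ of rapid decay
\[
\int_{X>0}\psi(\operatorname{tr}X)(\det X)^s\,dX=v(s)\int_0^\infty\psi(t)\,t^{z-1}dt,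
\]
where $v(s)$ does not depend on $\psi$. For $\psi=e^{-t}$, Lemma~\ref{lem:siegel} gives $v(s)\Gamma(z)=\pi^{r(r-1)/4}\prod_{l=0}^{r-1}\Gamma(s+1+\frac l2)$. Now take $\psi\in C_c^\infty(\mathbb R)$ equal to $e^{-t}$ near $0$, and $\chi\in C_c^\infty(\mathrm{Sym}_r)$ equal to $1$ on the compact set $\{X\ge0,\ \operatorname{tr}X\in\operatorname{supp}\psi\}$. The test function $\phi(X)=\chi(X)\psi(\operatorname{tr}X)$ equals $\psi(\operatorname{tr}X)$ on the positive cone. Put $H(z)=\int_0^\infty(e^{-t}-\psi(t))t^{z-1}dt$, which is entire because the integrand vanishes near $t=0$. Then for $\operatorname{Re}s>0$, and by continuation for all $s$,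
\[
\langle|{\det}|^s_{r,0},\phi\,dX\rangle=\pi^{r(r-1)/4}\prod_{l=0}^{r-1}\Gamma\bigl(s+1+\tfrac l2\bigr)\cdot\Bigl(1-\frac{H(z)}{\Gamma(z)}\Bigr).
\]
At $s=s_0$ we have $z=-rm$ with $m=-s_0-\frac{r+1}2\in\mathbb Z_{\ge0}$, a pole of $\Gamma$, so the last factor is holomorphic with value $1$. The arguments of the Gamma factors at $s_0$ are $\frac{1-\nu+l}2\le0$, by $l\le r-1\le\nu-1$. By \eqref{eq:eps} they are integers exactly for $l=r-1,r-3,\dots$, that is, for $\lceil r/2\rceil=P$ values of $l$, each giving a simple pole. The other arguments are half-integers, where $\Gamma$ is finite and nonzero. So the pole has order exactly $P$.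
\end{proof}

For $r=1$ we found $\gamma_0=1/m!$ and $\gamma_1=(-1)^m/m!$ in Section~\ref{sec:lines}. In general no $\gamma_i$ has to be computed.

\section{Obstructions and the dimension}\label{sec:dimension}

For $c=(c_0,\dots,c_N)\in\mathbb C^{N+1}$ put $F_{c,s}=\sum_ic_i|{\det}|^s_{\Omega_i}$ on $U$.

\subsection{The upper bound}
Let $S_r$ be a critical stratum and $P=P_r$. In Section~\ref{sec:lines} the solution that failed to extend was the value of $F_{c,s}$ on $\mathbb R\setminus0$, and the obstruction was the residue. On $U_{r-1}$ the family may have a pole of order $P-1$, and only the leading coefficient is guaranteed to be a solution. So we shift the argument: the solution is the coefficient of order $P-1$ on $U_{r-1}$, and the obstruction is the coefficient of order $P$ on $S_r$.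

\begin{proposition}\label{prop:obstruction}
Let $1\le r\le N$, $\varepsilon_r=1$, $P=P_r$, and let $f_c$ be the coefficient of $(s-s_0)^{-(P-1)}$ in $F_{c,s}|_{U_{r-1}}$.
\begin{enumerate}
\item[(a)] $f_c\in\mathcal D_{s_0}(U_{r-1})$, it depends linearly on $c$, and it vanishes on $U_{r-3}$.
\item[(b)] If $f_c$ is the restriction of an element of $\mathcal D_{s_0}(U_r)$, then $\sum_{i=0}^r\gamma_ic_{i+j}=0$ for $0\le j\le N-r$.
\item[(c)] The space $L_r=\{f_c:\ c_0=\dots=c_{r-1}=0\}$ has dimension $N-r+1$ and meets the image of $\mathcal D_{s_0}(U_r)\to\mathcal D_{s_0}(U_{r-1})$ only in $0$.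
\end{enumerate}
\end{proposition}

\begin{proof}
(a) On $U_{r-1}$ the order is $\le P_{r-1}=P-1$ by Lemma~\ref{lem:order}(b), so $f_c$ is a solution by Lemma~\ref{lem:laurent}(a). If $r\ge3$, then $\varepsilon_{r-1}=0$ and $\varepsilon_{r-2}=1$ by \eqref{eq:eps}, so the order on $U_{r-3}$ is $\le P_{r-3}=P-2$ and $f_c=0$ there. For $r\le2$ the set $U_{r-3}$ is empty.

(b) Let $f_c=\tilde f|_{U_{r-1}}$ with $\tilde f\in\mathcal D_{s_0}(U_r)$. Fix $O=O_{r,j}$ and its slice map $\theta$. Subtracting the signature $(\alpha+j,\beta+N-r-j)$ of $O$ from the signature of $\Omega_{i+j}$ leaves $(i,r-i)$. So the slice meets only $\Omega_j,\dots,\Omega_{j+r}$, and \eqref{eq:slicefam} gives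
\[
\theta^*F_{c,s}=|\det g|^{2s}\otimes\Phi_s,\qquad\Phi_s=\sum_{i=0}^rc_{i+j}|{\det}|^s_{i,r-i}=\sum_{l\le P}R_l\,(s-s_0)^{-l},
\]
with $R_P=\bigl(\sum_i\gamma_ic_{i+j}\bigr)\Delta$ by Lemmas~\ref{lem:order}(a) and~\ref{lem:leading}. Off $0$ the order of $\Phi_s$ is $\le P-1$, so Lemma~\ref{lem:laurent}(c) and Lemma~\ref{lem:slice}(c) give $\theta^*f_c=|\det g|^{2s_0}\otimes R_{P-1}$ on $\mathrm{GL}_k\times(\mathrm{Sym}_r\setminus0)$. There it also equals $|\det g|^{2s_0}\otimes\sigma_O(\tilde f)$. Hence $T=R_{P-1}-\sigma_O(\tilde f)$ is supported at $0$. By \eqref{eq:euler} and Lemma~\ref{lem:laurent}(b), $(\mathcal E-rs_0)T=rR_P$ and $(\mathcal E-rs_0)R_P=0$. By \eqref{eq:diag}, $R_P=0$.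

(c) Let $c_0=\dots=c_{r-1}=0$ and suppose that $f_c$ extends, which includes the case $f_c=0$. The equation for $j=0$ reads $\gamma_rc_r=0$, so $c_r=0$ because $\gamma_r\ne0$. The equation for $j=1$ then reads $\gamma_rc_{r+1}=0$, and so on up to $j=N-r$. So $c=0$. This shows that $c\mapsto f_c$ is injective on a space of dimension $N-r+1$ and that no nonzero element of $L_r$ extends.
\end{proof}

Put $L_r=0$ if $\varepsilon_r=0$, and let $I_r$ be the image of the restriction $\mathcal D_{s_0}(U_r)\to\mathcal D_{s_0}(U_{r-1})$, whose kernel is $\mathcal D^{S_r}_{s_0}(U_r)$. By Lemma~\ref{lem:stratum} and Proposition~\ref{prop:obstruction}(c), for $1\le r\le N$,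
\begin{equation}\label{eq:count}
\dim\mathcal D^{S_r}_{s_0}(U_r)\le\varepsilon_r(N-r+1),\qquad\dim I_r\le\dim\mathcal D_{s_0}(U_{r-1})-\varepsilon_r(N-r+1).
\end{equation}
Adding, $\dim\mathcal D_{s_0}(U_r)\le\dim\mathcal D_{s_0}(U_{r-1})$, and by induction $\dim\mathcal D_{s_0}(U_r)\le\dim\mathcal D_{s_0}(U_0)=N+1$.

\subsection{The lower bound}
If no $\varepsilon_r$ with $r\le N$ equals $1$, the $N+1$ families $|{\det}|^s_{\Omega_i}$ are holomorphic at $s_0$ and their values are independent solutions. In general we allow coefficients depending on $s$ to cancel the poles and show that the values still fill $N+1$ dimensions.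

\begin{proof}[Proof of Proposition~\ref{prop:main}]
Fix $0\le t\le N$. Let $\mathcal O$ be the ring of germs of holomorphic functions at $s_0$. It is a principal ideal domain whose ideals are generated by powers of $s-s_0$, with $\mathcal O/(s-s_0)\mathcal O=\mathbb C$, and every submodule of $\mathcal O^{N+1}$ is free. Let $H\subset\mathcal O^{N+1}$ be the submodule of those $c(s)$ for which $F_{c(s),s}|_{U_t}$ is holomorphic at $s_0$. It contains $(s-s_0)^{P_t}\mathcal O^{N+1}$ by Lemma~\ref{lem:order}(b), so it is free of rank $N+1$ and $\dim H/(s-s_0)H=N+1$.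

Evaluation at $s_0$ maps $H$ to $\mathcal D_{s_0}(U_t)$ by Lemma~\ref{lem:laurent}(a) with $M=0$. Suppose the value is $0$. On $\Omega_i$ the value is $c_i(s_0)|{\det}|^{s_0}$, so $c(s_0)=0$ and $c=(s-s_0)c'$ with $c'\in\mathcal O^{N+1}$. The family $F_{c'(s),s}=F_{c(s),s}/(s-s_0)$ is holomorphic at $s_0$ on $U_t$, so $c'\in H$. Thus the kernel of evaluation is $(s-s_0)H$, and $\dim\mathcal D_{s_0}(U_t)\ge N+1$. With the upper bound, equality holds and evaluation is onto.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]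
Take $t=N$ and $s_0=-\lambda/2$. Proposition~\ref{prop:reduction} and Proposition~\ref{prop:main} give the dimension $N+1$. We have $|\det Q|_F|^s_i=\Pi^*|{\det}|^s_{\Omega_i}$ for $\operatorname{Re}s>0$, and the right side is the meromorphic continuation of the left. Since evaluation $H\to\mathcal D_{s_0}(U)$ is onto and $\Pi^*$ preserves holomorphy, every invariant section is the value of a family as in Theorem~\ref{thm:B}. By Lemma~\ref{lem:bundle}(a), the case $\lambda=n+1$ is Theorem~\ref{thm:A}.
\end{proof}

Since all the spaces $\mathcal D_{s_0}(U_t)$ have the same dimension, both inequalities in \eqref{eq:count} are equalities: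
\begin{equation}\label{eq:equalities}
\dim\mathcal D^{S_t}_{s_0}(U_t)=\dim L_t=\varepsilon_t(N-t+1),\qquad\mathcal D_{s_0}(U_{t-1})=I_t\oplus L_t\qquad(1\le t\le N).
\end{equation}

\section{Supports and extension from the open orbits}\label{sec:supports}

Now $s_0=-(n+1)/2$, so $\varepsilon_t=1$ if and only if $t\equiv n\bmod2$, for $1\le t\le N$. By Proposition~\ref{prop:reduction} we may work on $U$.

\subsection{Counting singular solutions}
The point is that the obstructions on a critical stratum $S_t$ fall on solutions supported in nullity $\ge t-2$. So once singular solutions have appeared, all later losses and gains happen among them and cancel.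

\begin{proof}[Proof of Theorem~\ref{thm:C}(i)]
For $t\ge r-1$ let $K_t\subset\mathcal D_{s_0}(U_t)$ be the space of solutions that vanish on $U_{r-1}$, that is, are supported in nullity $\ge r$. Then $K_{r-1}=0$, and we want $\dim K_N$. For $t\ge r$ the restriction $K_t\to K_{t-1}$ has kernel $\mathcal D^{S_t}_{s_0}(U_t)$. Its image is $K_{t-1}\cap I_t$, because an extension to $U_t$ of an element of $K_{t-1}$ still vanishes on $U_{r-1}$.

If $r<r^+$, then $r^+=r+1$ and $\varepsilon_r=0$, so $K_r$ injects into $K_{r-1}=0$. In either case $K_{r^+-1}=0$. If $r^+>N$, then $r^+=N+1$ and $K_N=0$. Otherwise $K_{r^+}=\mathcal D_{s_0}^{S_{r^+}}(U_{r^+})$ has dimension $N-r^++1$ by \eqref{eq:equalities}. Let $r^+<t\le N$. We claim $L_t\subset K_{t-1}$. This is trivial if $\varepsilon_t=0$. If $\varepsilon_t=1$, then $t\equiv r^+\bmod2$, so $t-3\ge r^+-1\ge r-1$, and elements of $L_t$ vanish on $U_{r-1}$ by Proposition~\ref{prop:obstruction}(a). Intersecting the decomposition in \eqref{eq:equalities} with $K_{t-1}\supset L_t$ gives $K_{t-1}=(K_{t-1}\cap I_t)\oplus L_t$. Hence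
\[
\dim K_t=\dim\mathcal D^{S_t}_{s_0}(U_t)+\dim K_{t-1}-\dim L_t=\dim K_{t-1},
\]
and $\dim K_N=N-r^++1$.
\end{proof}

\subsection{Boundary values of $(\det Z)^{s_0}$}
Let $N\ge1$ and identify $\mathcal D_{s_0}(U_0)$ with $\mathbb C^{N+1}$ by $c\mapsto\sum_ic_i|{\det}|^{s_0}_{\Omega_i}$. The kernel of $\mathcal D_{s_0}(U)\to\mathcal D_{s_0}(U_0)$ is the space in part (i) with $r=1$, where $r^+=1$ for odd $n$ and $r^+=2$ for even $n$. So the image has dimension $(N+1)-(N-r^++1)=r^+$. It remains to exhibit one or two elements. For $k=1$ and $s_0=-m-1$, the function $x^{-m-1}$ is the restriction to $\mathbb R\setminus0$ of a function holomorphic in the upper half-plane, and this suggests using boundary values. We recall \cite[Thm.~3.1.15]{Hormander}: if $C\subset\mathbb R^d$ is an open convex cone and $h$ is holomorphic on $\{x+iy:\ y\in C,\ |y|<1\}$ with $|h(x+iy)|\le\mathrm{const}\cdot|y|^{-M}$, then $h(\cdot+iy)$ converges in the sense of distributions as $y\to0$ in $C$.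

\begin{lemma}\label{lem:boundary}
Let $s_0<0$ be real. There are $u_+,u_-\in\mathcal D_{s_0}(\mathrm{Sym}_k)$ such that $u_\pm=e^{\pm i\pi bs_0}|\det X|^{s_0}$ on the nondegenerate matrices with $b$ negative eigenvalues.
\end{lemma}

\begin{proof}
For $Z=X+iY$ with $X\in\mathrm{Sym}_k$ and $Y>0$, the matrix $Y^{-1/2}XY^{-1/2}$ has real eigenvalues $\xi_j$, so $|\det Z|=\det Y\prod_j|\xi_j+i|\ge\det Y>0$. The domain of such $Z$ is convex, so there is a holomorphic branch of $\log\det Z$; normalize it by $\log\det(iI)=i\pi k/2$. By continuity on the connected cone, $\log\det(iY)=\log\det Y+i\pi k/2$ for all $Y>0$. Put $h(Z)=e^{s_0\log\det Z}$.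

For $0<\epsilon<1/k$ let $C_\epsilon=\{Y:\ Y-\epsilon\operatorname{tr}(Y)I>0\}$. Taking the trace shows $\operatorname{tr}Y>0$, so these are open convex cones inside the positive cone; they increase as $\epsilon\downarrow0$ and exhaust it. On $C_\epsilon$ we have $\det Y\ge(\epsilon\operatorname{tr}Y)^k\ge(\epsilon|Y|)^k$, where $|Y|^2=\operatorname{tr}Y^2$. Since $s_0$ is real and negative,
\[
|h(Z)|=|\det Z|^{s_0}\le(\det Y)^{s_0}\le(\epsilon|Y|)^{ks_0}.
\]
So $u_+=\lim h(\cdot+iY)$ exists as $Y\to0$ in $C_\epsilon$, and it does not depend on $\epsilon$ because the cones are nested. In particular $u_+=\lim_{t\downarrow0}h(\cdot+itY)$ for every $Y>0$.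

For $g\in\mathrm{GL}_k$, the function $\log\det(g^TZg)-\log\det Z-2\log|\det g|$ is continuous in $Z$ with values in $2\pi i\mathbb Z$, and it vanishes at $Z=iI$. Hence $h(g^TXg+it\,g^Tg)=|\det g|^{2s_0}h(X+itI)$, and $t\downarrow0$ gives $\rho_g^*u_+=|\det g|^{2s_0}u_+$.

If $x_1,\dots,x_k$ are the eigenvalues of $X$, then $\log\det(X+itI)=\sum_j\log(x_j+it)$ with arguments in $(0,\pi)$: both sides are continuous logarithms of $\det(X+itI)$ on $\mathrm{Sym}_k\times(0,\infty)$ and agree at $(0,1)$. As $t\downarrow0$, locally uniformly near a nondegenerate $X$, the arguments tend to $0$ for $x_j>0$ and to $\pi$ for $x_j<0$. This gives the formula for $u_+$. Let $u_-$ be the complex conjugate of $u_+$.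
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(ii)]
Restricting $u_\pm$ to $U$ shows that the image contains the vectors $c^\pm=(e^{\pm i\pi b_is_0})_i$. If $n$ is odd, $s_0$ is an integer and $c^+=c^-=\bigl((-1)^{b_i(n+1)/2}\bigr)_i$, a nonzero vector, which therefore spans the one-dimensional image. If $n$ is even, then $b_{i+2}=b_i-2$ gives $c^\pm_{i+2}/c^\pm_i=e^{\mp2\pi is_0}=-1$. The ratio $c^+_i/c^-_i=e^{2\pi ib_is_0}=(-1)^{b_i}$ changes sign between $i=0$ and $i=1$, so $c^+$ and $c^-$ are independent; here $N\ge1$ is used. They span the two-dimensional image and lie in the space $\{c_{i+2}=-c_i\}$, which is also two-dimensional, being parametrized by $(c_0,c_1)$. So the two spaces coincide.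
\end{proof}

\begin{example}
For $\mathbb R^{2,2}$ and $k=2$ we have $N=2$, $U=\mathrm{Sym}_2$, $s_0=-\frac52$, and only $S_2=\{0\}$ is critical. The sections over the three open orbits that extend are those with $c_2=-c_0$, and the third invariant distribution is $\Pi^*(\det(\partial)\delta)$, supported on the totally isotropic planes: $3=2+1$.

For $\mathbb R^{4,3}$ and $k=3$ we have $N=3$, $U=\mathrm{Sym}_3$, $s_0=-4$, and $S_1$, $S_3$ are critical. Across $S_1$, three of the four dimensions of $\mathcal D_{s_0}(U_0)$ are lost and three solutions supported on $S_1$ appear, by \eqref{eq:equalities}. Nothing changes across $S_2$. The obstruction at $S_3=\{0\}$ falls on the line $L_3$, which vanishes on $U_0$, so it removes one of the three singular solutions, and $\det(\partial)^2\delta$ replaces it. The vector $(1,1,1,1)$ survives from the open orbits, and $4=1+2+1$. This is the first situation in which the solution that fails to extend is itself singular, and in which a pole of order $2$ is needed to detect the failure.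
\end{example}

\begin{thebibliography}{9}

\bibitem{Faifman}
Dmitry Faifman, with an appendix joint with Thomas Wannerer,
\emph{Crofton Formulas and Indefinite Signature},
arXiv:1612.01625 (2016).

\bibitem{Hormander}
H\"ormander,
\emph{The Analysis of Linear Partial Differential Operators I}.

\end{thebibliography}
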